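# How the smallest eigenvalue bounds the diameter of a geometric distance-regular graph

## 1. Edges of the Heawood graph, words, and even polygons

The Heawood graph is the bipartite graph whose $14$ vertices are the $7$ points and $7$ lines of the Fano plane, joined when incident. It is $3$-regular and its shortest cycles have length $6$. Build a new graph $\Gamma$ from it: the *points* of $\Gamma$ are the $21$ edges of the Heawood graph, and two points are adjacent when the edges share a vertex. Each vertex of the Heawood graph gives three mutually adjacent points of $\Gamma$; call such a triple a *line*. So there are $14$ lines of size $3$, every point is on $2$ lines, every adjacent pair is on exactly one line, and $\Gamma$ is regular of valency $4$.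

Let us compute the distances. Fix a point $x$, that is, an edge $uv$. Put $u,v$ at level $0$, their $4$ further neighbors at level $1$, and the further neighbors of those at level $2$. Since there are no cycles of length less than $6$, no two level-$1$ vertices are adjacent or have a common further neighbor, so level $2$ has $8$ vertices. As $2+4+8=14$, that is everything. Hence $\Gamma$ has $4$ points at distance $1$ from $x$ (edges between levels $0$ and $1$), $8$ at distance $2$ (edges between levels $1$ and $2$), and the remaining $8$ edges, inside level $2$, are at distance $3$. A point $y$ at distance $1$ or $2$ has exactly one of its two lines nearer to $x$ than itself; a point at distance $3$ has both. A line at distance $i$ from $x$ (a vertex at level $i$) has exactly one nearest point to $x$. So the diameter is $3$.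

For the spectrum, let $N$ be the $21\times14$ point-line incidence matrix and $A$ the adjacency matrix of $\Gamma$. Then $NN^T=A+2I$: each point is on two lines, and two distinct points share one line if adjacent and none otherwise. So all eigenvalues of $A$ are at least $-2$. Since $N^T$ has more columns than rows, it kills a nonzero vector, and $-2$ is the smallest eigenvalue.

Compare two other families. Let $H(m,q)$, $q\ge3$, have as points the words of length $m$ over $q$ letters, adjacent when they differ in one coordinate; a line is the set of $q$ words with $m-1$ coordinates prescribed. Every point is on $m$ lines and $NN^T=A+mI$. If $g\neq0$ is a function on the alphabet with sum $0$, then $F(x)=g(x_1)\cdots g(x_m)$ sums to $0$ on every line, so $N^TF=0$ and $AF=-mF$. The smallest eigenvalue is $-m$ and the diameter is $m$.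

Finally take an even polygon $C_{2n}$ with its edges as lines of size $2$. Every point is on two lines, the smallest eigenvalue is $-2$, and the diameter $n$ is whatever we like.

So with two lines on each point we met the diameters $2$ (from $H(2,q)$), $3$ (Heawood), and, if the valency is allowed to be $2$, everything. The smallest eigenvalue is minus the number of lines on a point. *If the valency is at least three, is the diameter bounded by a function of that number alone?* Koolen and Bang, "On Distance-Regular Graphs with Smallest Eigenvalue at Least $-m$", arXiv:0908.2017 (2009), state this as a conjecture for geometric distance-regular graphs; it is known to hold under the additional assumption $c_2\ge2$. We prove it without that assumption. The polygons show that the valency condition cannot be dropped, and the graphs $H(m,q)$ show that the bound must be at least $m$.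

## 2. Distance-regular graphs, cosines, and Delsarte cliques

**Definition.** A finite connected graph $\Gamma$ of diameter $D$ is *distance-regular* if for all $x,y$ at distance $i$ ($0\le i\le D$) the numbers
$$c_i=|\{z\sim y:\ d(x,z)=i-1\}|,\qquad b_i=|\{z\sim y:\ d(x,z)=i+1\}|$$
depend only on $i$. Its valency is $k=b_0$, and $a_i=k-b_i-c_i$.

Let $v$ be the number of vertices and $k_i=|\Gamma_i(x)|$ the number of vertices at distance $i$ from $x$. We have $c_i>0$ for $i\ge1$ and $b_i>0$ for $i<D$, and counting edges between $\Gamma_i(x)$ and $\Gamma_{i+1}(x)$ gives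
$$k_ib_i=k_{i+1}c_{i+1}.\tag{1}$$
For the Heawood example, $c_1,c_2,c_3=1,1,2$, $b_0,b_1,b_2=4,2,2$ and $k_0,\dots,k_3=1,4,8,8$.

We recall the standard spectral facts. Let $A_i$ be the $i$-th distance matrix. The matrix $A=A_1$ has exactly $D+1$ distinct eigenvalues, each $A_i$ is a polynomial in $A$, and $A_0,\dots,A_D$ is a basis of the algebra of polynomials in $A$. Let $\theta$ be an eigenvalue, $\mu(\theta)$ its multiplicity, $E_\theta$ the orthogonal projection onto its eigenspace. Since $E_\theta$ is a polynomial in $A$, with trace $\mu(\theta)$, we may write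
$$E_\theta=\frac{\mu(\theta)}v\sum_{i}u_iA_i,\qquad u_0=1,\tag{2}$$
and the *cosines* $u_i=u_i(\theta)$ satisfy, because $AE_\theta=\theta E_\theta$,
$$c_iu_{i-1}+a_iu_i+b_iu_{i+1}=\theta u_i .\tag{3}$$
Terms with coefficient $0$ are always omitted. Taking traces of $E_\theta E_{\theta'}$ gives $\sum_ik_iu_i(\theta)u_i(\theta')=\delta_{\theta\theta'}v/\mu(\theta)$. In particular $\mu(\theta)=v/\sum_i k_iu_i(\theta)^2$. The same relation says that the square matrix with entries $\sqrt{k_i\mu(\theta)/v}\,u_i(\theta)$ has orthonormal rows, hence orthonormal columns: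
$$\sum_\theta\mu(\theta)u_i(\theta)u_j(\theta)=\delta_{ij}\frac v{k_i}.\tag{4}$$

**Definition.** Let $\theta_{\min}$ be the smallest eigenvalue. The Delsarte bound says that every clique $C$ satisfies $|C|\le1-k/\theta_{\min}$. A clique attaining it is a *Delsarte clique*. The graph is *geometric* if there is a set $\mathcal C$ of Delsarte cliques such that every edge lies in exactly one member of $\mathcal C$.

In the Heawood example $1-4/(-2)=3$, the size of the lines; in $H(m,q)$ it is $1+m(q-1)/m=q$. A third example, with a different local behavior, is the Johnson graph $J(n,m)$, $n\ge2m$, $m\ge2$: the points are the $m$-subsets of an $n$-set, adjacent when they share $m-1$ elements, and a line consists of the $n-m+1$ points containing a given $(m-1)$-set. Two adjacent points lie on exactly one line, given by their intersection. Each point is on $m$ lines, so $NN^T=A+mI$, and $N^T$ has a nonzero kernel because $\binom nm>\binom n{m-1}$. So the smallest eigenvalue is $-m$, and as $k=m(n-m)$ the lines attain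 $1+k/m$.

**Standing assumptions.** $\Gamma$ is a geometric distance-regular graph with valency $k\ge3$ and smallest eigenvalue $-m$, where $m\ge2$ is a fixed integer. Members of $\mathcal C$ are called lines, vertices are called points. Every line has $S:=s+1=1+k/m$ points, so $k=ms$. The lines on a point partition its neighbors into parts of size $s$, so every point is on exactly $m$ lines; two distinct lines meet in at most one point. Complete graphs have smallest eigenvalue $-1$, so $D\ge2$. We write $d(x,L)$ and $d(M,L)$ for minimum distances. The number of lines is $n_L=vm/S$. With $N$ the point-line incidence matrix,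
$$NN^T=A+mI,\qquad N^TE_{-m}=0;\tag{5}$$
the second because $(N^TE_{-m})^T(N^TE_{-m})=E_{-m}(A+mI)E_{-m}=0$. For an eigenvalue $\theta$ put
$$\lambda=\theta+m\ge0,\qquad X=\lambda/S .$$
Since $k+m=mS$, the eigenvalue $k$ has $X=m$ and the eigenvalue $-m$ has $X=0$.

We use two results as black boxes.

**(BI)** For each $k\ge3$ there are only finitely many distance-regular graphs of valency $k$ (Bang, Dubickas, Koolen, Moulton, Adv. Math. 269 (2015)).

**(FH)** Recall that a *generalized $n$-gon of order $(s,t)$* is a point-line geometry with $s+1$ points on each line and $t+1$ lines on each point whose incidence graph has diameter $n$ and girth $2n$. The Feit–Higman theorem says: a finite generalized $n$-gon ($n\ge3$) of order $(s,t)\ne(1,1)$ has $n\in\{3,4,6,8,12\}$, and $n\ne12$ if $s,t>1$ (Brouwer–Cohen–Neumaier, Thm 6.5.1). In the Heawood example the incidence graph is the Heawood graph with every edge subdivided: its girth is $12$ and its diameter $6$, so this is a generalized hexagon of order $(2,1)$.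

Here is what we shall prove first and foremost.

**Theorem 1.** There is a function $f$ such that $D\le f(m)$ for every geometric distance-regular graph with smallest eigenvalue $-m$ and valency $\ge3$.

## 3. The sequences $\tau_i$ and $\psi_i$

In Section 1 we saw that, from a point $x$, the number of nearest points on a line and the number of "returning" lines on a point depended only on distances. This is general.

**Lemma 1.** (a) If $d(x,L)=i$, then $0\le i\le D-1$, and the set $P(x,L)$ of points of $L$ at distance $i$ from $x$ has size $\psi_i$ depending only on $i$; moreover $1\le\psi_i\le s$ and $\psi_0=1$.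

(b) If $d(x,y)=i\ge1$, the set $S(y,x)$ of lines on $y$ at distance $i-1$ from $x$ has size $\tau_i$ depending only on $i$. With $\tau_0=0$,
$$c_i=\tau_i\psi_{i-1}\ (i\ge1),\qquad b_i=(m-\tau_i)(S-\psi_i)\ (i<D),\tag{6}$$
and $\tau_1=1$, $\tau_i\le m-1$ for $i<D$, $\tau_D=m$.

(c) If $d(x',y)=d(x',x)+d(x,y)$ and $x\ne y$, then $S(y,x)\subseteq S(y,x')$. If $d(x',L)=d(x',x)+d(x,L)$, then $P(x,L)\subseteq P(x',L)$. Both sequences $\tau_i,\psi_i$ are nondecreasing.

*Proof.* (a) The points of a line are mutually adjacent, so the points of $L$ are at distance $i$ or $i+1$ from $x$. Let $n$ of them be at distance $i$, and put $u_i=u_i(-m)$. The $(L,x)$ entry of $N^TE_{-m}=0$ says $nu_i+(S-n)u_{i+1}=0$; for $i=D$ it says $Su_D=0$. Now $u_D=0$ would give $u_{D-1}=0$ by (3) for $i=D$; and two consecutive zero cosines force all earlier ones to vanish by (3), since $c_i>0$, contradicting $u_0=1$. So $i\le D-1$. Also $u_i\ne u_{i+1}$, since otherwise $Su_i=0$ and both are $0$. Hence $n(u_i-u_{i+1})=-Su_{i+1}$ determines $n$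 from $i$. For $i\le D-1$ take $d(x,y)=i$ and $z\sim y$ with $d(x,z)=i+1$. The line $yz$ cannot be at distance $i-1$ from $x$ (then all its points would be within distance $i$), so it is at distance $i$ and contains $z$; so $\psi_i\le s$. Clearly $\psi_i\ge1$ and $\psi_0=1$.

(b) A line on $y$ is at distance $i-1$ or $i$ from $x$. If it is at distance $i-1$, it has $\psi_{i-1}$ points at distance $i-1$ and none at distance $i+1$. If it is at distance $i$, it has no point at distance $i-1$ and $S-\psi_i$ points at distance $i+1$. Counting neighbors of $y$ closer to $x$ gives $c_i=|S(y,x)|\psi_{i-1}$, so $|S(y,x)|$ depends only on $i$; counting farther ones gives $b_i$ (also for $i=0$: $b_0=m(S-1)$). From $c_1=1$ we get $\tau_1=1$. For $i<D$, $b_i>0$ gives $\tau_i\le m-1$. For $i=D$ all lines are at distance at most $D-1$ by (a), so $\tau_D=m$.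

(c) A line on $y$ at distance $d(x,y)-1$ from $x$ is at distance at most $d(x',x)+d(x,y)-1=d(x',y)-1$ from $x'$. A point of $L$ at distance $d(x,L)$ from $x$ is at distance at most $d(x',x)+d(x,L)=d(x',L)$ from $x'$. For monotonicity let $x$ be the first step of a geodesic from $x'$ to $y$, respectively to $L$. $\square$

In the Heawood example $\tau_1,\tau_2,\tau_3=1,1,2$ and $\psi_0,\psi_1,\psi_2=1,1,1$. In $H(m,q)$ we have $\tau_i=i$ and $\psi_i=1$. In $J(n,m)$, if $|x\cap y|=m-i$, the line on $y$ obtained by dropping $e\in y$ comes nearer to $x$ exactly when $e\notin x$, and then its nearest points are those that add an element of $x\setminus y$; so $\tau_i=i$ and $\psi_{i-1}=i$, that is, $\psi_i=i+1$. In $C_{2n}$ we have $\tau_i=1$ for $1\le i<n$, $\tau_n=2$, $\psi_i=1$.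

## 4. Counting between two lines

We want relations between the two sequences. The source of all of them is the position of a *line* relative to another line.

For $d(x,L)=i\ge1$ let $T(x,L)$ be the set of lines on $x$ at distance $i-1$ from $L$. If $M\in T(x,L)$, there are $q\in M$, $p\in L$ with $d(q,p)=i-1$; then $d(x,p)\le i$, so $p\in P(x,L)$ and $M\in S(x,p)$. The converse is clear, so $T(x,L)=\bigcup_{p\in P(x,L)}S(x,p)$. Since $\psi_i\le s$, there is $y\in L\setminus P(x,L)$. For any such $y$, $d(x,y)=i+1=d(y,p)+d(p,x)$ for all $p\in P(x,L)$, so by Lemma 1(c) $T(x,L)\subseteq S(x,y)$. Hence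
$$\tau_i\le|T(x,L)|\le\tau_{i+1}.\tag{7}$$

For lines with $d(M,L)=j$ let $Q(M,L)\subseteq L$ be the set of points of $L$ at distance $j$ from $M$, and $n(M,L)=|Q(M,L)|$. Every point of $Q(M,L)$ is at distance $j$ from exactly $\psi_j$ points of $M$. Counting the pairs in $M\times L$ at distance $j$ from both sides gives $n(M,L)\psi_j=n(L,M)\psi_j$, so $n(M,L)=n(L,M)$.

Let $d(x,L)=j+1$. Count pairs $(M,y)$ with $x\in M$, $y\in L$, $d(M,y)=j$. In such a pair $d(x,y)\le j+1$, so $y\in P(x,L)$ and $M\in S(x,y)$; also $d(M,L)=j$, since a smaller value would give $d(x,L)\le j$. Conversely every $y\in P(x,L)$ and $M\in S(x,y)$ is such a pair. So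
$$\tau_{j+1}\psi_{j+1}=\sum_{M\in T(x,L)}n(M,L).\tag{8}$$

Finally let $d(w,L)=j\ge1$ and put $e=\tau_{j+1}-|T(w,L)|\ge0$. If $w\in M\notin T(w,L)$, then $d(M,L)=j$ and $P(w,L)\subseteq Q(M,L)$. For $y\in L\setminus P(w,L)$ we have $d(w,y)=j+1$, so $y\in Q(M,L)$ if and only if $M\in S(w,y)$. As $T(w,L)\subseteq S(w,y)$ and $|S(w,y)|=\tau_{j+1}$:
$$\text{each }y\in L\setminus P(w,L)\text{ lies in exactly }e\text{ of the sets }R_M:=Q(M,L)\setminus P(w,L),\quad w\in M\notin T(w,L).\tag{9}$$
Every $M$ with $d(M,L)=j\ge1$ arises in this way: take $w\in Q(L,M)$.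

**Lemma 2.** (a) If $1\le j\le D-2$ and $\tau_j=\tau_{j+1}=\tau_{j+2}$, then $\psi_{j+1}=\psi_j$.

(b) For $0\le j\le D-2$: either $\psi_{j+1}/\tau_{j+2}\le\psi_j/\tau_{j+1}$, or $\psi_{j+1}\ge S/m$. The first alternative holds if $j=0$ or $\tau_j=\tau_{j+1}$.

*Proof.* (a) By (7), $e=0$ whenever $d(w,L)=j$, so all $R_M$ are empty and $n(M,L)=\psi_j$ whenever $d(M,L)=j$. For $d(x,L)=j+1$, (7) gives $|T(x,L)|=\tau_{j+1}$, and (8) becomes $\tau_{j+1}\psi_{j+1}=\tau_{j+1}\psi_j$.

(b) Let $j=0$ and $d(x,L)=1$. The lines of $T(x,L)$ meet $L$ and differ from $L$, so $n(M,L)=1$, and (8), (7) give $\psi_1=|T(x,L)|\le\tau_2$, which is the first alternative.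

Let $j\ge1$. For $(w,L)$ with $d(w,L)=j$ let $f$ be the number of $M$ in (9) with $R_M=L\setminus P(w,L)$ ("full" sets). Since $L\setminus P(w,L)\ne\emptyset$, $f\le e$.

Suppose $e=f$ for all $(w,L)$; this is so if $\tau_j=\tau_{j+1}$, when $e=0$. Then the full sets already cover every point $e$ times, so all other $R_M$ are empty and $n(M,L)\in\{\psi_j,S\}$ whenever $d(M,L)=j$. In (8), $x\in M$ but $x\notin Q(L,M)$, so $n(M,L)=n(L,M)<S$ and therefore $n(M,L)=\psi_j$. Thus $\tau_{j+1}\psi_{j+1}=|T(x,L)|\psi_j\le\tau_{j+2}\psi_j$.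

Suppose $e>f$ for some $(w,L)$. Then the sets $R_M$ that are not full cover $L\setminus P(w,L)$, and there are at most $m-1$ of them because $T(w,L)\neq\emptyset$. So some $M$ with $n(M,L)<S$ has
$$n(M,L)\ge\psi_j+\frac{S-\psi_j}{m-1}\ge\frac Sm .$$
As $n(L,M)=n(M,L)<S$, there is $x\in M\setminus Q(L,M)$. Then $d(x,L)=j+1$, and every point of $Q(M,L)$ is at distance at most $j+1$ from $x$, so $Q(M,L)\subseteq P(x,L)$ and $\psi_{j+1}\ge n(M,L)\ge S/m$. $\square$

Since $\psi_0=\tau_1=1$, we may let $\ell\le D-1$ be maximal with $\psi_i\le\tau_{i+1}$ for all $i\le\ell$. If $\ell\le D-2$, the first alternative of Lemma 2(b) with $j=\ell$ would give $\psi_{\ell+1}\le\tau_{\ell+2}$, against maximality. Hence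
$$\psi_i\le m\ \ (i\le\ell),\qquad\text{and}\quad \ell=D-1\ \text{ or }\ \psi_{\ell+1}\ge S/m.\tag{10}$$

**Definition.** $r:=\max\{i\ge1:\ \tau_i=1,\ \psi_{i-1}=1\}$.

Since $c_i=\tau_i\psi_{i-1}$, this is the largest $i$ with $c_i=1$: up to distance $r$, each point has a unique neighbor closer to the base point. In the Heawood example $r=2$; in $H(m,q)$ and $J(n,m)$ with $m\ge2$, $r=1$; in $C_{2n}$, $r=n-1$.

We record: as $\tau_D=m\ge2$, $r\le D-1$. By monotonicity $\tau_i=1$ for $1\le i\le r$ and $\psi_i=1$ for $i<r$. In Lemma 2(b) with $j=r-1$ the first alternative holds (either $r=1$, or $\tau_{r-1}=\tau_r$), so $\psi_r\le\tau_{r+1}$. Hence $r\le\ell$. Also $\tau_{r+1}\ge2$, since otherwise $\psi_r=\tau_{r+1}=1$, contradicting the choice of $r$.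

The case $m=2$ can be done by hand. Then $\tau_i=1$ for $1\le i<D$ and $\tau_D=2$. For $2\le i\le D-2$, Lemma 2(a) with $j=i-1$ gives $\psi_i=\psi_{i-1}$, and if $D\ge3$, then $\psi_1\le\tau_2=1$. So $\psi_i=1$ for $i\le D-2$, and $r=D-1$. The only freedom is the last value $\psi_{D-1}\le\tau_D=2$ and the length $r$. So bounding $D$ is the same as bounding $r$. The two further theorems say how this continues for general $m$.

**Theorem 2.** Always $D\le2^{3m-4}(r+1)$.

**Theorem 3.** There are constants $s_0(m),R(m)$ such that if $s\ge s_0(m)$, then one of the following holds: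

1. $r\le2$;
2. $\Gamma$ is the collinearity graph of a generalized $2D$-gon of order $(s,m-1)$, with $D\in\{4,6\}$;
3. $3\le r\le R(m)$, $D=r+1$, $2\le\psi_r\le m$;
4. $3\le r\le R(m)$, $D=r+2$, and with $\psi=\psi_r$, $t=\tau_{r+1}$: $\psi\ge2$, $(m-t)\psi=m-\psi$, $t(S-\psi_{r+1})=S-m$.

## 5. Plateaus at most double: the proof of Theorem 2

The natural combinatorial approach is to note that $\tau_i$ can rise at most $m-1$ times and to bound the length of each plateau. The next lemma does it: a plateau that begins with a rise at $i$ ends before about $2i$. In both parts we place a point $w$ near the middle of a geodesic and find too many lines on $w$.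

**Lemma 3.** (a) If $1\le i\le n\le D-1$ and $\psi_{i-1}<\psi_i=\psi_n$, then $n\le2i-1$.

(b) If $2\le i\le n\le D$, $\tau_{i-1}<\tau_i=\tau_n$ and $\psi_{i-1}=\psi_{n-1}$, then $n\le2i-2$.

*Proof.* (a) Suppose $n\ge2i$; by monotonicity we may take $n=2i$. Let $d(p,L_0)=2i$, and let $w$ be on a geodesic from $p$ to $L_0$ with $d(w,L_0)=i-1$ and $d(w,p)=i+1$. Put $\mathcal U=S(w,p)$, a set of $\tau_{i+1}$ lines at distance $i$ from $p$. Let $U\in\mathcal U$ and $z\in P(p,U)$. Then $d(z,p)=i$ and $z\sim w$, so $d(z,L_0)\le i$, and $d(z,L_0)\ge2i-i=i$. So $d(z,L_0)=i$ and Lemma 1(c) gives $P(z,L_0)\subseteq P(p,L_0)$, with equality since $\psi_i=\psi_{2i}$. Also $P(w,L_0)\subseteq P(p,L_0)$, and this is proper since $\psi_{i-1}<\psi_{2i}$. Choose $a\in P(p,L_0)\setminus P(w,L_0)$. Then $d(a,w)=i$, and $d(a,z)=i$ for all the points $z$ above.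

Suppose some $U\in\mathcal U$ has $d(a,U)=i$. Then exactly $\psi_i$ points of $U$ are at distance $i$ from $a$. But $w$ and the $\psi_i$ points of $P(p,U)$, which do not include $w$, are at distance $i$ from $a$: a contradiction. As $d(a,w)=i$, every $U\in\mathcal U$ has $d(a,U)=i-1$, that is, $\mathcal U\subseteq S(w,a)$.

If $i=1$, then $w,a\in L_0$ and $S(w,a)=\{L_0\}$. But lines of $\mathcal U$ are at distance $1$ from $p$ while $d(p,L_0)=2$, so $L_0\notin\mathcal U\ne\emptyset$, a contradiction.

If $i\ge2$, let $q\in P(w,L_0)$. Then $d(w,a)=i=d(w,q)+d(q,a)$, so $S(w,q)\subseteq S(w,a)$ by Lemma 1(c). A line of $S(w,q)$ has a point at distance $i-2$ from $q$. As $q\in P(p,L_0)$, $d(p,q)=2i$, so this point is at distance at least $i+2$ from $p$. Points on lines of $\mathcal U$ are at distance at most $i+1$ from $p$. So $\mathcal U$ and $S(w,q)$ are disjoint subsets of $S(w,a)$ and $\tau_i\ge\tau_{i+1}+\tau_{i-1}>\tau_i$, a contradiction.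

(b) Suppose $n\ge2i-1$; by monotonicity take $n=2i-1$. Let $d(y,p)=2i-1$ and $w$ on a geodesic with $d(y,w)=i-1$, $d(w,p)=i$. Then $S(y,w)\subseteq S(y,p)$, properly since $\tau_{i-1}<\tau_{2i-1}$. Choose $L_0\in S(y,p)\setminus S(y,w)$. Then $d(w,L_0)=i-1$, $y\in P(w,L_0)$, and $d(p,L_0)=2i-2$. Put $\mathcal U=S(w,p)$, and let $U\in\mathcal U$, $z\in P(p,U)$. Then $d(z,p)=i-1$, and $d(y,z)=i$ (at most $i$ as $z\sim w$; at least $2i-1-(i-1)$). So $S(y,z)\subseteq S(y,p)$, with equality as $\tau_i=\tau_{2i-1}$. Hence $L_0\in S(y,z)$, that is, $d(z,L_0)=i-1$. Now $d(p,L_0)=d(p,z)+d(z,L_0)$, so $P(z,L_0)\subseteq P(p,L_0)$, with equality since $\psi_{i-1}=\psi_{2i-2}$. Further $|P(w,L_0)|=\psi_{i-1}=|P(p,L_0)|$, and $y\in P(w,L_0)\setminus P(p,L_0)$. So there is $a\in P(p,L_0)\setminus P(w,L_0)$. Then $d(a,w)=i$ and $d(a,z)=i-1$ for all these $z$, hence $\mathcal U\subseteq S(w,a)$. Since $d(w,a)=d(w,y)+d(y,a)$, also $S(w,y)\subseteq S(w,a)$. Lines of $S(w,y)$ contain a point at distance $i-2$ from $y$, hence at distance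 at least $i+1$ from $p$; lines of $\mathcal U$ contain no such point. So $\tau_i\ge\tau_i+\tau_{i-1}>\tau_i$, a contradiction. $\square$

*Proof of Theorem 2.* A *$\tau$-rise* at $i$ ($2\le i\le D$, $\tau_i>\tau_{i-1}$) is an event with time $i$. A *$\psi$-rise* at $i$ ($1\le i\le D-1$, $\psi_i>\psi_{i-1}$) is an event with time $i+\frac12$. All times are distinct. The last event is the $\tau$-rise at $D$ (recall $\tau_{D-1}\le m-1<\tau_D$). There is a $\tau$-rise at $r+1$, so the first event has time at most $r+1$.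

**Step 1: counting events.** There are at most $m-1$ $\tau$-rises. A $\psi$-rise at $i\ge2$ implies a $\tau$-rise at $i$ or $i+1$, by Lemma 2(a) with $j=i-1$. A $\psi$-rise at $1$ implies a $\tau$-rise at $2$, since $\psi_1\le\tau_2$. So each $\tau$-rise accounts for at most two $\psi$-rises, and there are at most $3(m-1)$ events.

**Step 2: each event except the last is followed by another at time at most twice its own.** Consider first a $\psi$-rise at $i$. Let $n\le D-1$ be maximal with $\psi_n=\psi_i$; then $n\le2i-1$ by Lemma 3(a). If $n<D-1$, there is a $\psi$-rise at $n+1\le2i$, of time at most $2i+\frac12<2(i+\frac12)$. If $n=D-1$, there is the $\tau$-rise at $D=n+1\le2i$.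

Now consider a $\tau$-rise at $i<D$. Let $n<D$ be maximal with $\tau_n=\tau_i$, so there is a $\tau$-rise at $n+1$. If $\psi_{i-1}=\psi_{n-1}$, then $n+1\le2i-1$ by Lemma 3(b). Otherwise let $i''\in[i,n-1]$ be minimal with $\psi_{i''}>\psi_{i-1}$. Then $\psi_{i''-1}=\psi_{i-1}$ and $\tau_{i''}=\tau_i$, so Lemma 3(b) with $i''$ in place of $n$ gives $i''\le2i-2$, and there is a $\psi$-rise at $i''$, with time in $(i,2i)$.

Thus at most $3(m-1)-1$ doublings lead from the first event to the last: $D\le2^{3m-4}(r+1)$. $\square$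

If $c_2=\tau_2\psi_1\ge2$, then $r=1$, and Theorem 2 gives $D\le2^{3m-3}$. So the known case $c_2\ge2$ follows by pure counting.

If $c_2=1$, this is where counting stops. Nothing so far used $k\ge3$: everything in Sections 3 to 5 is true for the polygons $C_{2n}$. There $m=2$, $r=n-1$, and Theorem 2 reads $n\le4n$. So these arguments alone cannot bound $r$, and the valency has to enter. It enters through $s$, as $k=ms$ with $m$ fixed. If $s$ is bounded in terms of $m$, then $k$ is bounded and (BI) bounds $D$; but $s$ is not bounded, and (BI) by itself bounds $D$ only in terms of $k$. What is left is the situation *$s$ larger than any given constant depending on $m$, and $r\ge3$*. There we have a long stretch in which the geometry branches like a tree with very large branching numbers. The idea is that this stretch forces all multiplicities to be huge, which confines the eigenvalues so strongly that almost nothing may follow the stretch; after that the spectrum is that of a path with a small perturbation at one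 end, and a small-multiplicity and integrality argument bounds the length of the path.

## 6. A tridiagonal matrix of size $D-1$

The purpose of this section is a small matrix $K$ whose spectrum is that of $A+mI$ without the two extreme eigenvalues, and a multiplicity formula in terms of $K$. The gain over the usual tridiagonal matrix of (3) is that $K$ takes a very simple form along the stretch.

**Step 1: the matrix.** For an eigenvalue $\theta$ with cosines $u_i$ put $W_i=\psi_iu_i+(S-\psi_i)u_{i+1}$ $(0\le i\le D-1)$: the sum of the function $F(y)=u_{d(o,y)}$ over a line at distance $i$ from $o$. By (2) this function is a multiple of a column of $E_\theta$, so $NN^TF=\lambda F$. At a point at distance $i$ from $o$, where $\tau_i$ lines are at distance $i-1$ and $m-\tau_i$ at distance $i$, this reads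
$$\tau_iW_{i-1}+(m-\tau_i)W_i=\lambda u_i\qquad(0\le i\le D).\tag{11}$$
Let $h_i=u_i-u_{i+1}$ $(0\le i\le D-1)$ and $\omega_i=W_i-W_{i+1}$ $(0\le i\le D-2)$. From the definition of $W_i$, and by subtracting (11) for $i$ and $i+1$,
$$\omega_i=\psi_ih_i+(S-\psi_{i+1})h_{i+1},\qquad \lambda h_i=\tau_i\omega_{i-1}+(m-\tau_{i+1})\omega_i .\tag{12}$$
Substituting the second into $\lambda$ times the first,
$$\lambda\omega_i=\psi_i\tau_i\,\omega_{i-1}+d_i\,\omega_i+(S-\psi_{i+1})(m-\tau_{i+2})\,\omega_{i+1},\tag{13}$$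
with $d_i$ as follows. Let $K$ be the symmetric tridiagonal matrix with indices $0,\dots,D-2$, diagonal entries $d_i$ and entries $o_i>0$ at $(i,i+1)$ $(0\le i\le D-3)$, where
$$d_i=\psi_i(m-\tau_{i+1})+\tau_{i+1}(S-\psi_{i+1}),\qquad o_i^2=\tau_{i+1}(S-\psi_{i+1})\psi_{i+1}(m-\tau_{i+2}).\tag{14}$$
Here $o_i^2$ is the product of the coefficients at $(i,i+1)$ and $(i+1,i)$ in (13), so $K$ is diagonally similar to the matrix of (13). Let $\theta\ne k,-m$. Then $\omega\ne0$, since otherwise $\lambda h=0$, $h=0$, $u$ is constant and $\theta=k$. There are $D-1$ such $\theta$, and $K$ has size $D-1$. So *the eigenvalues of $K$ are exactly the $D-1$ numbers $\lambda=\theta+m$ with $\theta\ne k,-m$.*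

**Step 2: multiplicities.** Put $e_i=k_ib_i$ $(0\le i\le D-1)$ and $\zeta_i=e_i(m-\tau_{i+1})/\psi_i>0$ $(0\le i\le D-2)$. By (1) and (6), $k_{i+1}\tau_{i+1}=e_i/\psi_i$, so
$$\zeta_i(S-\psi_{i+1})=k_{i+1}\tau_{i+1}(m-\tau_{i+1})(S-\psi_{i+1})=e_{i+1}\tau_{i+1}.$$
Multiplying by $m-\tau_{i+2}$, $\zeta_i(S-\psi_{i+1})(m-\tau_{i+2})=\zeta_{i+1}\psi_{i+1}\tau_{i+1}$: the weights $\zeta_i$ symmetrize (13). A nonzero solution of a tridiagonal system with nonzero off-diagonal entries has $\omega_0\ne0$, so $f_i=\sqrt{\zeta_i/\zeta_0}\,\omega_i/\omega_0$ is the eigenvector of $K$ with $f_0=1$. By (12),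
$$\sum_i\zeta_i\omega_i^2=\sum_i\zeta_i\omega_i\big(\psi_ih_i+(S-\psi_{i+1})h_{i+1}\big)=\sum_ie_ih_i\big[(m-\tau_{i+1})\omega_i+\tau_i\omega_{i-1}\big]=\lambda\sum_ie_ih_i^2 .$$
Moreover $e_i$ is the number of edges between $\Gamma_i(o)$ and $\Gamma_{i+1}(o)$, so for $F(y)=u_{d(o,y)}$
$$\sum_ie_ih_i^2=\sum_{yz\text{ edge}}(F(y)-F(z))^2=\langle(kI-A)F,F\rangle=(k-\theta)\sum_ik_iu_i^2 .$$
Finally $\zeta_0=k(m-1)$, $h_0=1-\theta/k=(k-\theta)/k$, and $\lambda h_0=(m-1)\omega_0$ by (12). Hence
$$\sum_if_i^2=\frac{\lambda(k-\theta)\sum k_iu_i^2}{k(m-1)}\cdot\frac{(m-1)^2k^2}{\lambda^2(k-\theta)^2}=\frac{k(m-1)\sum k_iu_i^2}{\lambda(k-\theta)},$$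
and since $\mu(\theta)=v/\sum k_iu_i^2$,
$$\mu(\theta)=\frac{v\,k(m-1)}{\lambda(k-\theta)\sum_if_i^2}\qquad(\theta\ne k,-m).\tag{15}$$

In the Heawood example $S=3$, $m=2$, $d_0=1+2=3$, $d_1=1+2=3$, $o_0^2=2$. So $\lambda=3\pm\sqrt2$ and $\theta=1\pm\sqrt2$. The eigenvectors are $f=(1,\pm1)$, and with $k-\theta=6-\lambda$, (15) gives $\mu=21\cdot4/\big((3+\sqrt2)(3-\sqrt2)\cdot2\big)=84/14=6$ for both.

**Step 3: the eigenvalue $-m$.** Let $g_0=\dim\ker N$, with $N$ acting on functions on lines. Then $\mu(-m)=\dim\ker N^T=v-\operatorname{rank}N=v-n_L+g_0$. In the proof of Lemma 1 we saw $u_{i+1}(-m)=-\frac{\psi_i}{S-\psi_i}u_i(-m)$. So $\pi_i=k_iu_i(-m)^2$ satisfies, by (1) and (6),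
$$\pi_0=1,\qquad\pi_{i+1}=\rho_i\pi_i,\qquad\rho_i=\frac{(m-\tau_i)\psi_i}{\tau_{i+1}(S-\psi_i)} .$$
With $\Sigma_0=\sum_i\pi_i=v/\mu(-m)$ and $n_L=vm/S$ we obtain
$$g_0=v\Big(\frac1{\Sigma_0}-\frac{S-m}S\Big)\ge0.$$
If $s\ge m$, put $q=\frac{m-1}s<1$; then $S-m=s(1-q)$ and
$$\Sigma_0\le\frac S{S-m}=1+\frac m{S-m}=1+\frac ms\sum_{i\ge0}q^i .\tag{16}$$
Note $\rho_0=m/s$ and $\rho_i=q$ for $1\le i\le r-1$. So along the stretch the terms of $\Sigma_0$ agree exactly with the geometric series.

In the Heawood example $\rho_0,\rho_1,\rho_2=1,\frac12,\frac14$, $\Sigma_0=1+1+\frac12+\frac18=\frac{21}8$, $\mu(-2)=8$ and $g_0=21\left(\frac8{21}-\frac13\right)=1$, in accordance with $21-14+1=8$.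

## 7. The branching stretch forces large multiplicities

**Lemma 4.** Let $m\ge3$, $r\ge3$, $h=\lfloor(r-1)/2\rfloor$. Every eigenvalue $\theta\neq k,-m$ has $\mu(\theta)\ge k_h\ge s^h$. Also $g_0=0$ or $g_0\ge k_h\ge s^h$.

*Proof.* Let $G=N^TE_\theta N$. As $(E_\theta N)(E_\theta N)^T=E_\theta(A+mI)E_\theta=\lambda E_\theta$ with $\lambda\neq0$, $G=(E_\theta N)^T(E_\theta N)$ has rank $\mu(\theta)$. For the second statement let $G=\Pi$, the orthogonal projection onto $\ker N$, of rank $g_0$, and put $\lambda=0$; here $\Pi=I-N^T\chi(NN^T)N$ with a polynomial $\chi$ such that $\chi(t)=1/t$ at the nonzero eigenvalues $t$ of $NN^T$. Assume $G\ne0$. In both cases $G$ is positive semidefinite and has the form $N^Tp(A)N$ or $I-N^Tp(A)N$ with a polynomial $p$.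

**Step 1: $G(M,L)$ depends only on $j=d(M,L)$ if $M\ne L$ and $j\le r-1$.** First, $n(M,L)=1$: for $j=0$ this is clear, and for $j\ge1$ (7) gives $e=0$ in (9) because $\tau_j=\tau_{j+1}=1$, so $n(M,L)=\psi_j=1$. Let $\{w\}=Q(L,M)$. One point of $L$ is at distance $j$ from $w$, the other $s$ at distance $j+1$. Each of the $s$ points $w'\in M\setminus\{w\}$ has $d(w',L)=j+1\le r\le D-1$, so it has $\psi_{j+1}$ points of $L$ at distance $j+1$ and $S-\psi_{j+1}$ at distance $j+2$. So the distribution of the distances between points of $M$ and points of $L$ depends only on $j$. Since $p(A)$ is a combination of the $A_i$, the claim follows. Likewise the diagonal of $G$ is a constant $\alpha$, and $\alpha>0$ since $G\ne0$ is positive semidefinite.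

**Step 2: two intersecting lines have $G$-inner product less than $\alpha$.** Let $G_0$ be the value of $G$ for distinct intersecting lines. We have $(N^TN)G=\lambda G$. A line meets $S(m-1)$ other lines, so the diagonal entry reads $S\alpha+S(m-1)G_0=\lambda\alpha$. Hence
$$\alpha-G_0=\alpha\,\frac{mS-\lambda}{S(m-1)}>0,$$
as $\lambda<k+m=mS$.

**Step 3: many lines in general position.** Fix a point $o$. For $p\in\Gamma_h(o)$ we have $\tau_h=1$; let $S(p,o)=\{K_p\}$, and choose distinct lines $M_p^1,M_p^2\ne K_p$ on $p$, which is possible since $m\ge3$. Let $p\ne p'$ in $\Gamma_h(o)$ and $j_0=d(p,p')$, so $1\le j_0\le2h\le r-1$.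

We claim that $S(p,p')=\{K_p\}$. As $\tau_{j_0}=1$, it is enough to derive a contradiction from $K_p\notin S(p,p')$. Let $p=o_0,o_1,\dots,o_h=o$ be a geodesic; then $K_p$ is the line $o_0o_1$. We show $d(p',o_i)=j_0+i$ for all $0\le i\le h$ with $j_0+i\le r$. It holds for $i=0$. Suppose it holds for some $i<h$ with $j_0+i\le r-1$. The line $o_io_{i+1}$ is not in $S(o_i,p')$: for $i=0$ by assumption; for $i\ge1$ because $\tau_{j_0+i}=1$ and so $S(o_i,p')=\{o_{i-1}o_i\}$, while $o_{i-1}\not\sim o_{i+1}$. So the line $o_io_{i+1}$ is at distance $j_0+i\le r-1$ from $p'$, and $o_i$ is its only nearest point since $\psi_{j_0+i}=1$. Hence $d(p',o_{i+1})=j_0+i+1$. Now let $i=\min(h,r-j_0)$. Going through $o$, $j_0+i=d(p',o_i)\le h+(h-i)$, so $j_0+2i\le2h$. If $i=h$, this gives $j_0\le0$. If $i=r-j_0$, it gives $r+i\le2h\le r-1$. Both are impossible, and the claim is proved.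

So $M_p^1,M_p^2\notin S(p,p')$. Hence $d(p',M_p^1)=j_0$, with $p$ as the unique nearest point as $\psi_{j_0}=1$. Therefore $T(p',M_p^1)=S(p',p)$, which is $\{K_{p'}\}$ by the claim with $p,p'$ interchanged, and does not contain $M_{p'}^1$. So $d(M_p^1,M_{p'}^1)=j_0$, and in the same way all four distances $d(M_p^a,M_{p'}^b)$ are $j_0$.

**Step 4: the rank.** Let $e_L$ be the indicator vector of a line $L$ and $v_p=e_{M_p^1}-e_{M_p^2}$. By Steps 1 and 3, $\langle v_p,Gv_{p'}\rangle=0$ for $p\ne p'$, and $\langle v_p,Gv_p\rangle=2(\alpha-G_0)>0$. So the vectors $Gv_p$ are linearly independent: pairing a linear relation with $v_{p'}$ kills all coefficients but that of $p'$. Hence $\operatorname{rank}G\ge k_h$. By (1) and (6), $k_h=ms((m-1)s)^{h-1}\ge s^h$. $\square$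

For $r\ge3$ we have
$$h\ge\frac{r+1}5:\tag{17}$$
for $r=3$, $h=1$; for $r\ge4$, $h\ge\frac{r-2}2\ge\frac{r+1}5$.

## 8. For large $s$, only one or two steps follow the stretch

From now on let $\delta=1/(100m^2)$. "$s$ large" means that $s$ is at least a constant depending only on $m$, and constants in $O(\cdot)$ depend only on $m$.

**Proposition 5.** Let $r\ge3$ and $s$ large (for $m=2$ any $s$). Then either

* (I) $D=r+1$, and $\psi:=\psi_r\le m$; or
* (II) $D=r+2$, and with $\psi=\psi_r$, $t=\tau_{r+1}$, $Y=S-\psi_{r+1}$: $2\le\psi\le t<m$, $(m-t)\psi=m-\psi$, $tY=S-m$.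

If $D=r+1$, then $\psi_r\le\tau_{r+1}=\tau_D=m$, which is (I). If $m=2$, Section 4 gives $r=D-1$, again (I). So let $m\ge3$. We first locate all eigenvalues (Steps A and B) and then read off the parameters after the stretch (Steps C1 to C5).

**Step A: every eigenvalue $\theta\ne k$ has $X$ within $\delta$ of an integer in $\{0,1,\dots,m-1\}$.** The reason is this. Put $U_i=W_i/S$, the average of the cosines over a line at distance $i$. If $\psi_i$ is small compared to $S$, almost all of the line is at distance $i+1$, so $u_{i+1}\approx U_i$, and (11) becomes $(m-\tau_i)u_{i+1}\approx(X-\tau_i)u_i$. If $X$ keeps away from the integers, the cosines shrink by at most a constant factor in each step. Then $\mu(\theta)=v/\sum k_iu_i^2$ is too small for Lemma 4.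

In detail, suppose $|X-j|\ge\delta$ for all $j\in\{0,\dots,m-1\}$. In particular $\theta\ne-m$. We have $\tau_iU_{i-1}+(m-\tau_i)U_i=Xu_i$, and from the definition of $W_i$
$$u_{i+1}-U_i=\frac{\psi_i}{S-\psi_i}(U_i-u_i).$$
Let $\varepsilon=\delta/(2m)$. We claim that for $0\le i\le\ell$
$$|u_{i+1}|\ge\frac\delta{4m}|u_i|\quad\text{and}\quad|u_{i+1}-U_i|\le\varepsilon|u_{i+1}|.$$
By induction $|u_i-U_{i-1}|\le\varepsilon|u_i|$ if $i\ge1$. Since
$$(m-\tau_i)U_i=(X-\tau_i)u_i+\tau_i(u_i-U_{i-1}),$$
where $\tau_0=0$ and $\tau_i\in\{0,\dots,m-1\}$ for $i\le\ell\le D-1$, we get $|U_i|\ge\frac{\delta-m\varepsilon}m|u_i|=\frac\delta{2m}|u_i|$. As $\psi_i\le m$ by (10),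
$$|u_{i+1}-U_i|\le\frac m{S-m}\Big(1+\frac{2m}\delta\Big)|U_i|\le\frac\varepsilon2|U_i|$$
for $s$ large. Then $|u_{i+1}|\ge\frac12|U_i|$, and both parts of the claim follow. So $|u_{\ell+1}|\ge(\delta/4m)^{\ell+1}$.

Next we compare $k_{\ell+1}$ with $v$. For $i\le\ell$, by (1) and (6),
$$\frac{k_{i+1}}{k_i}=\frac{(m-\tau_i)(S-\psi_i)}{\tau_{i+1}\psi_i}\ge\frac{S-m}{m^2}\ge2$$
for $s$ large. For $\ell+1\le i<D$, (10) and monotonicity give $\psi_i\ge S/m$, so $k_{i+1}/k_i\le m^2$. Hence every $k_i$ is at most $m^{2D}k_{\ell+1}$ and $v\le(D+1)m^{2D}k_{\ell+1}$. Therefore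
$$\mu(\theta)\le\frac v{k_{\ell+1}u_{\ell+1}^2}\le(D+1)m^{2D}\Big(\frac{4m}\delta\Big)^{2D}\le C_1^D,\qquad C_1=C_1(m)\ge1.$$
With Theorem 2, Lemma 4 and (17), $s^{(r+1)/5}\le C_1^{2^{3m}(r+1)}$. Taking $(r+1)$-th roots, this is false for $s$ large.

**Step B: every eigenvalue $\theta\ne k$ has $X\le1+\delta$.** Suppose not. By Step A we may let $T\in\{2,\dots,m-1\}$ be minimal such that some eigenvalue $\ne k$ has $X$ within $\delta$ of $T$; let $\theta_a$ be such an eigenvalue. We shall produce an eigenvalue strictly between the levels $1$ and $T$. The tool is a probability distribution on the eigenvalues made from the square of the cosines of $\theta_a$, whose first moments the stretch makes computable.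

*The distribution.* For an eigenvalue $\theta'$ let
$$P(\theta')=\frac{\mu(\theta')}v\sum_jk_ju_j(\theta_a)^2u_j(\theta').$$
The entrywise product $E_{\theta_a}\circ E_{\theta_a}$ is positive semidefinite by Schur's theorem, and the trace of its product with the positive semidefinite matrix $E_{\theta'}$ is nonnegative. By (2) this trace is a positive multiple of $P(\theta')$, so $P(\theta')\ge0$. Write $\mathbb E[\,\cdot\,]=\sum_{\theta'}P(\theta')(\cdot)$ and $\nu_i=u_i(\theta_a)^2$. By (4), $\mathbb E[u_i]=\nu_i$, and $\mathbb E[1]=\nu_0=1$.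

*The first cosines.* Since $r\ge3$, $c_1=c_2=c_3=1$, $b_1=b_2=B:=(m-1)s$ and $a_1=a_2=s-1$. With $z=\theta-s+1$, (3) gives
$$msu_1=\theta,\qquad Bu_2=zu_1-1,\qquad Bu_3=zu_2-u_1,$$
whence $z^2u_1=B(zu_2)+z=B^2u_3+Bu_1+z$. Using $\lambda=msu_1+m$, $|z|=O(s)$ and $|u_1|\le1$, we get
$$\frac\lambda s=mu_1+\frac ms,\qquad\frac{\lambda z}{s^2}=m(m-1)u_2+O\Big(\frac1s\Big),\qquad\frac{\lambda z^2}{s^3}=m(m-1)^2u_3+O\Big(\frac1s\Big):$$
indeed $\lambda z=ms(Bu_2+1)+mz$ and $\lambda z^2=ms(B^2u_3+Bu_1+z)+mz^2$. Averaging,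
$$\mathbb E\Big[\frac\lambda s\Big]=m\nu_1+\frac ms,\quad\mathbb E\Big[\frac{\lambda z}{s^2}\Big]=m(m-1)\nu_2+O\Big(\frac1s\Big),\quad\mathbb E\Big[\frac{\lambda z^2}{s^3}\Big]=m(m-1)^2\nu_3+O\Big(\frac1s\Big).\tag{18}$$

*The variance collapses.* Let $z_a$ be the value of $z$ for $\theta_a$, and $Z=z_a/s$. For $\theta_a$ we have $u_2=\frac Z{m-1}u_1+O(\frac1s)$ and $u_3=\frac Z{m-1}u_2+O(\frac1s)=\frac{Z^2}{(m-1)^2}u_1+O(\frac1s)$. Squaring, with $\xi=Z^2/(m-1)$ the three averages in (18) are $m\nu_1$, $m\nu_1\xi$, $m\nu_1\xi^2$ up to $O(1/s)$. So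
$$\mathbb E\Big[\frac\lambda s\Big(\frac zs-\xi\Big)^2\Big]=O\Big(\frac1s\Big).$$
On the other hand $\theta_a\ge(2-\delta)S-m\ge s$ for $s$ large, so $u_1(\theta_a)\ge1/m$ and $\mathbb E[\lambda/s]\ge m\nu_1\ge1/m$. As $\lambda\ge0$ and $P\ge0$, some eigenvalue $\theta'$ has $|z'/s-\xi|=O(s^{-1/2})$, where $z'=\theta'-s+1$.

*The contradiction.* From $\lambda=z+s-1+m$ we get $X=1+z/s+O(1/s)$. So $|Z-(T-1)|\le2\delta$ for $s$ large, and
$$\frac{(1-2\delta)^2}{m-1}\le\xi\le\frac{(T-1)^2}{m-1}+5\delta=T-1-\frac{(T-1)(m-T)}{m-1}+5\delta\le T-\frac32+5\delta.$$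
Here the upper estimate uses $Z^2\le(T-1)^2+4\delta(T-1)+4\delta^2$ and $T-1<m-1$. The last step uses $(T-1)(m-T)\ge m-2\ge\frac{m-1}2$: the two factors are at least $1$ with sum $m-1$, and $m\ge3$. Hence the value $X'=1+\xi+O(s^{-1/2})$ of $X$ for $\theta'$ lies in $[1+\frac1{2m},\,T-\frac14]$ for $s$ large. So $\theta'\ne k$, as $k$ has $X=m$. By Step A, $X'$ is within $\delta$ of an integer $j\le m-1$; since $\delta<\frac1{2m}$ and $\delta<\frac14$, $2\le j\le T-1$. This contradicts the minimality of $T$.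

For the remaining steps let $D\ge r+2$, and put $\psi=\psi_r$, $t=\tau_{r+1}$, $\Psi=\psi_{r+1}$, $Y=S-\Psi$. As $r+1<D$, Section 4 gives $2\le t\le m-1$ and $\psi\le t$. By Step B all eigenvalues of $K$ are at most $(1+\delta)S$.

**Step C1: neither $\Psi$ nor $S-\Psi$ is small.** The diagonal entry $d_r=\psi(m-t)+t(S-\Psi)$ is at most $(1+\delta)S$, so $2(S-\Psi)\le(1+\delta)S$ and
$$\Psi\ge\frac{1-\delta}2S.\tag{19}$$
For the other bound we use the eigenvalue $-m$. By the values of $\rho_i$ in Section 6,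
$$\Sigma_0\ge1+\frac ms\sum_{i<r}q^i+\frac msq^{r-1}\rho_r(1+\rho_{r+1}),$$
with equality if $D=r+2$. Comparing with (16),
$$\rho_r(1+\rho_{r+1})\le\frac q{1-q}=\frac{m-1}{S-m}.\tag{20}$$
Now $\rho_r=\frac{(m-1)\psi}{t(S-\psi)}\ge\frac{m-1}{ms}$, so $1+\rho_{r+1}\le\frac{ms}{S-m}\le2m$ for $s$ large. As $\rho_{r+1}=\frac{(m-t)\Psi}{\tau_{r+2}(S-\Psi)}\ge\frac\Psi{m(S-\Psi)}$, we get $\frac S{S-\Psi}=1+\frac\Psi{S-\Psi}\le1+m(2m-1)\le3m^2$, that is,
$$S-\Psi\ge\frac S{3m^2}.\tag{21}$$

**Step C2: $D=r+2$.** Suppose $D\ge r+3$. Then $T_2:=\tau_{r+2}\le m-1$, and $K$ has the indices $r,r+1$. Let $\mathbf z=(\sqrt{t(S-\Psi)},\sqrt{\Psi(m-T_2)})$. By (14) the principal submatrix of $K$ on $\{r,r+1\}$ has the same off-diagonal entry as $\mathbf z\mathbf z^T$, and its diagonal exceeds that of $\mathbf z\mathbf z^T$ by $\psi(m-t)\ge0$ and $T_2(S-\psi_{r+2})\ge0$. So its largest eigenvalue is at least $|\mathbf z|^2$, and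
$$(1+\delta)S\ge t(S-\Psi)+\Psi(m-T_2)\ge2(S-\Psi)+\Psi=S+(S-\Psi)\ge S\Big(1+\frac1{3m^2}\Big),$$
contradicting $\delta=1/(100m^2)$. So $D=r+2$, $\tau_{r+2}=m$, and $K$ has indices $0,\dots,r$.

**Step C3: $tY$ is close to $S$.** With $e_r$ the last unit vector, $\|(K-d_rI)e_r\|=o_{r-1}$, where $o_{r-1}^2=(S-\psi)\psi(m-t)\le m^2S$. So $K$ has an eigenvalue within $m\sqrt S$ of $d_r=\psi(m-t)+tY\ge\frac{2S}{3m^2}$, by (21). For $s$ large this eigenvalue is at least $\frac S{2m^2}>\delta S$. By Steps A and B it is within $\delta S$ of $0$ or of $S$, hence of $S$. As $\psi(m-t)\le m^2$,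
$$\Big|\frac{tY}S-1\Big|\le2\delta\quad\text{for }s\text{ large}.\tag{22}$$

**Step C4: $g_0=0$.** The null space of $N$ is either zero or huge by Lemma 4; we show that it is not huge. Write $\Sigma_0=\frac S{S-m}-\Delta$ with $\Delta\ge0$. Then $g_0=v\Delta\big/\big(\Sigma_0\frac S{S-m}\big)\le v\Delta$. Since $\Sigma_0$ contains the terms $1+\frac ms\sum_{i<r}q^i$, we have $\Delta\le\frac ms\sum_{i\ge r}q^i\le\frac{2m}sq^r$ for $s$ large. Next, $k_r=ms((m-1)s)^{r-1}$ and the ratios up to there are at least $2$, so $\sum_{i\le r}k_i\le2k_r$. Further $k_{r+1}=k_r\frac{(m-1)(S-\psi)}{t\psi}\le msk_r$, and $k_{r+2}=k_{r+1}\frac{(m-t)Y}{m\Psi}\le2k_{r+1}$, because (19) gives $Y/\Psi\le\frac{1+\delta}{1-\delta}\le2$. So $v\le2k_r+3k_{r+1}\le5msk_r$ and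
$$g_0\le5ms\cdot ms((m-1)s)^{r-1}\cdot\frac{2m}s\Big(\frac{m-1}s\Big)^r=10m^3(m-1)^{2r-1}\le10(m^2)^{r+1}.$$
All powers of $s$ have canceled. If $g_0>0$, Lemma 4 and (17) give $g_0\ge s^{(r+1)/5}$, which is false once $s^{1/5}>10m^2$.

**Step C5: the equations.** As $g_0=0$, $\Sigma_0=\frac S{S-m}$, and since $D=r+2$, equality holds in (20). With $\tau_{r+2}=m$ we have $1+\rho_{r+1}=1+\frac{(m-t)(S-Y)}{mY}=\frac{tY+(m-t)S}{mY}$, so
$$\frac{(m-1)\psi}{t(S-\psi)}\cdot\frac{tY+(m-t)S}{mY}=\frac{m-1}{S-m}.$$
Clearing denominators, $tY\big[m(S-\psi)-\psi(S-m)\big]=(m-t)\psi S(S-m)$, and the bracket is $S(m-\psi)$. Hence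
$$tY(m-\psi)=(m-t)\psi(S-m).$$
As $\psi\le t<m$, $m-\psi>0$, and by (22)
$$\frac{(m-t)\psi}{m-\psi}=\frac{tY/S}{1-m/S}$$
is within $3\delta<\frac1m$ of $1$ for $s$ large. It is a rational number whose denominator divides $m-\psi<m$, so it equals $1$. Thus $(m-t)\psi=m-\psi$ and $tY=S-m$. If $\psi=1$, the first equation gives $t=1$, a contradiction; so $\psi\ge2$. This is (II), and Proposition 5 is proved. $\square$

## 9. A path perturbed at one end

The parameters are now known exactly, except for the length $r$ of the stretch.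

**Proposition 6.** There is $R(m)$ such that for $s$ large, in case (II), and in case (I) with $\psi\ge2$, we have $r\le R(m)$.

Put $\lambda_0=s+m-1$ and $a=\sqrt{s(m-1)}$. For $i\le r-2$ we have $\psi_i=\psi_{i+1}=1$ and $\tau_{i+1}=\tau_{i+2}=1$, so (14) gives $d_i=(m-1)+s=\lambda_0$ and $o_i=a$. Also $d_{r-1}=(m-1)+(S-\psi)=\lambda_0+1-\psi$. So $K=\lambda_0I+J+V$, where $J$ is tridiagonal with zero diagonal, and $V$ is diagonal, as follows.

* In case (I) the size is $n=r$; all off-diagonal entries of $J$ are $a$; $V=\operatorname{diag}(0,\dots,0,1-\psi)$.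
* In case (II) the size is $n=r+1$; the off-diagonal entries are $a,\dots,a,\gamma$ with $\gamma^2=\psi(S-\psi)(m-t)=(S-\psi)(m-\psi)$; $V=\operatorname{diag}(0,\dots,0,1-\psi,2-m-\psi)$, because $d_r=\psi(m-t)+tY=(m-\psi)+(S-m)=S-\psi=\lambda_0+2-m-\psi$.

In case (II), $\gamma^2\le(s-1)(m-2)<a^2$ as $\psi\ge2$, and $\gamma^2\ge s/2$ for $s$ large. In both cases the entries of $V$ lie in $[-2m,0]$, and $V\ne0$ as $\psi\ge2$. Coordinates are indexed $0,\dots,n-1$. Let $y_1>\dots>y_n$ be the eigenvalues of $J+V$ and $\theta_j=\lambda_0+y_j-m$ the corresponding eigenvalues of $\Gamma$; they are all eigenvalues other than $k$ and $-m$. Let $s$ be so large that in particular $a\ge200m$, so $2m/a\le0.01$, and suppose that $r$ is larger than a suitable constant depending only on $m$ (in particular $r\ge16$). We derive a contradiction, as follows. The spectrum of a path is symmetric about $0$; the perturbation $V$ breaks the symmetry, but its effect on the top and bottom eigenvalues is less than $1$ in total, since their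 eigenvectors are tiny at the end of a long path. On the other hand these two eigenvalues have smaller multiplicity than all others, which forces $y_1+y_n$ to be an integer.

We use that the path on $N_0$ sites with entries $a$ has eigenvalues $2a\cos\frac{\pi j}{N_0+1}$, $1\le j\le N_0$, and the identity
$$\sum_{i=1}^r\sin^2i\varphi=\frac r2-\frac{\sin r\varphi\cos(r+1)\varphi}{2\sin\varphi}.\tag{23}$$

**Step 1: $-1<y_1+y_n<0$, and all $|y_j|<2a$.** Let $|V|=-V$. Conjugating by $\operatorname{diag}((-1)^i)$ turns $J+V$ into $-(J+|V|)$. So $y_1=\kappa_+:=\lambda_{\max}(J+V)$ and $y_n=-\kappa_-$ with $\kappa_-:=\lambda_{\max}(J+|V|)$. By Perron's theorem both top eigenvectors are positive. Testing $J+|V|$ with the top eigenvector of $J+V$ gives $\kappa_->\kappa_+$, as $V\ne0$. Let $\eta>0$ be the unit top eigenvector of $J+|V|$. Testing $J+V$ with $\eta$ gives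
$$\kappa_--\kappa_+\le2\langle\eta,|V|\eta\rangle.\tag{24}$$
Write $\kappa=\kappa_-$. As $J+|V|$ dominates entrywise the path on the sites $0,\dots,r-1$, $\kappa\ge2a\cos\frac\pi{r+1}\ge1.9a$.

*First, $\eta_{r-2}\ge1.2\,\eta_{r-1}$.* In case (I) the last row gives $a\eta_{r-2}=(\kappa-|V_{r-1}|)\eta_{r-1}\ge(1.9a-2m)\eta_{r-1}$. In case (II) the last row gives $\eta_r=\frac{\gamma\eta_{r-1}}{\kappa-|V_r|}\le\frac a{1.9a-2m}\eta_{r-1}\le0.6\,\eta_{r-1}$, and row $r-1$ gives $a\eta_{r-2}=(\kappa-|V_{r-1}|)\eta_{r-1}-\gamma\eta_r\ge(1.9a-2m-0.6a)\eta_{r-1}\ge1.2a\,\eta_{r-1}$.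

*Next, the shape of $\eta$.* For $i\le r-2$, $\kappa\eta_i=a(\eta_{i-1}+\eta_{i+1})$ with $\eta_{-1}=0$. If $\kappa\ge2a$, then $\eta_{i+1}-\eta_i\ge\eta_i-\eta_{i-1}$ for $0\le i\le r-2$, and as $\eta_0-\eta_{-1}>0$, $\eta$ would increase on $0,\dots,r-1$, a contradiction. So $\kappa=2a\cos\varphi$ with $0<\varphi\le\frac\pi{r+1}$, and $\eta_i=\eta_0\frac{\sin(i+1)\varphi}{\sin\varphi}$ for $i\le r-1$. Let $\beta=\pi-r\varphi\in(0,\pi)$. Then $\sin r\varphi=\sin\beta$, $\sin(r-1)\varphi=\sin(\beta+\varphi)$, and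
$$1.2\sin\beta\le\sin(\beta+\varphi)\le\sin\beta+\sin\varphi .$$
So $\sin r\varphi\le5\sin\varphi$ and $\eta_{r-1}\le5\eta_0$.

*Finally, $\eta_0$ is small.* By (23), $\sum_{i=1}^r\sin^2i\varphi\ge\frac r2-\frac52\ge\frac r4$. Since $\eta$ is a unit vector, $\eta_0^2\le\frac{4\sin^2\varphi}r\le\frac{4\pi^2}{r^3}$. In (24) this gives (omitting $\eta_r$ in case (I))
$$\kappa_--\kappa_+\le4m(\eta_{r-1}^2+\eta_r^2)\le4m\cdot1.36\cdot25\,\eta_0^2\le\frac{800\pi^2m}{r^3}<1$$
for $r$ large. So $y_1+y_n=\kappa_+-\kappa_-\in(-1,0)$. Also $y_1=\kappa_+<\kappa_-<2a$ and $y_n=-\kappa_->-2a$.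

**Step 2: $\mu(\theta_1)$ and $\mu(\theta_n)$ are smaller than $\mu(\theta_j)$ for $2\le j\le n-1$.** For every $j$, $\lambda=\lambda_0+y_j=s(1+O(s^{-1/2}))$ and $k-\theta_j=mS-\lambda=(m-1)s(1+O(s^{-1/2}))$, by Step 1. So in (15) the factors $\lambda(k-\theta)$ for two different eigenvalues have ratio at most $\frac32$ for $s$ large. Let $\Phi_j=\sum_if_i^2$ for the eigenvector $f$ belonging to $y_j$ with $f_0=1$. It suffices to show $\Phi_1,\Phi_n\ge2\Phi_j$ for $2\le j\le n-1$.

*The eigenvectors.* Write $y=2a\cos\varphi$, $0<\varphi<\pi$. The rows $0,\dots,r-2$ give $f_i=\frac{\sin(i+1)\varphi}{\sin\varphi}$ for $i\le r-1$. In case (II), row $r-1$ gives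
$$\gamma f_r=yf_{r-1}-af_{r-2}-V_{r-1}f_{r-1}=a\frac{\sin(r+1)\varphi}{\sin\varphi}-V_{r-1}f_{r-1},$$
so
$$f_r^2\sin^2\varphi\le\Big(\frac{a+2m}\gamma\Big)^2\le C_m,\tag{25}$$
with $C_m$ depending only on $m$, since $\gamma^2\ge s/2$.

*The phase equation.* In case (I) the last row reads $a\sin(r+1)\varphi=V_{r-1}\sin r\varphi$. In case (II), if $|y|\ge1.96a$ (so $y\ne V_r$), the last row gives $f_r=\gamma f_{r-1}/(y-V_r)$. As $2\cos0.2>1.96$, we get whenever $\varphi\le0.2$ or $\pi-\varphi\le0.2$
$$\sin(r+1)\varphi=\Omega\sin r\varphi,\qquad\Omega=\frac{V_{r-1}}a\ \text{ in (I)},\qquad\Omega=\frac{V_{r-1}}a+\frac{\gamma^2}{a(y-V_r)}\ \text{ in (II)}.$$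
If $\varphi\le0.2$ ("upper end"), put $\Omega^*=\Omega$. If $\varphi'=\pi-\varphi\le0.2$ ("lower end"), then $\sin(r+1)\varphi=(-1)^r\sin(r+1)\varphi'$ and $\sin r\varphi=(-1)^{r+1}\sin r\varphi'$, so $\sin(r+1)\varphi'=\Omega^*\sin r\varphi'$ with $\Omega^*=-\Omega$. From now on $\varphi\in(0,0.2]$ denotes the small angle at either end, so $|y|=2a\cos\varphi$. Note that $f_i^2=\sin^2((i+1)\varphi)/\sin^2\varphi$ $(i\le r-1)$ at both ends.

*Bounds for $\Omega^*$.* At the upper end $y-V_r\ge y\ge1.96a$, so $-0.01\le\Omega^*\le\frac1{1.96}<0.55$. At the lower end, in case (II), $\Omega^*=\frac{|V_{r-1}|}a+\frac{\gamma^2}{a(|y|-|V_r|)}\in[0,\,0.01+\frac1{1.95}]\subset[0,0.55]$, and in case (I) $\Omega^*=|V_{r-1}|/a\in[0,0.01]$. Regarded as a function of $\varphi\in(0,0.2]$ through $|y|=2a\cos\varphi$, $\Omega^*$ is constant in case (I), while in case (II)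
$$\Big|\frac{d\Omega^*}{d\varphi}\Big|=\frac{2\gamma^2\sin\varphi}{(y-V_r)^2}\le\frac{2\cdot0.2}{1.95^2}<0.2 .$$

*The phase shift.* Expanding $\sin r\varphi=\sin(r+1)\varphi\cos\varphi-\cos(r+1)\varphi\sin\varphi$, the phase equation becomes
$$(1-\Omega^*\cos\varphi)\sin(r+1)\varphi+\Omega^*\sin\varphi\cos(r+1)\varphi=0,$$
that is,
$$(r+1)\varphi+\alpha(\varphi)\in\pi\mathbb Z,\qquad\alpha=\arctan\frac{\Omega^*\sin\varphi}{1-\Omega^*\cos\varphi}=\arg(1-\Omega^*e^{-\mathrm i\varphi}).\tag{26}$$
Then $|\alpha|\le|\tan\alpha|\le\frac{0.55}{0.45}\varphi\le1.3\varphi$. Differentiating the argument, that is, the imaginary part of the logarithm,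
$$\frac{\partial\alpha}{\partial\varphi}=\operatorname{Re}\frac{\Omega^*e^{-\mathrm i\varphi}}{1-\Omega^*e^{-\mathrm i\varphi}},\qquad\frac{\partial\alpha}{\partial\Omega^*}=\frac{\sin\varphi}{|1-\Omega^*e^{-\mathrm i\varphi}|^2}.$$
The first has modulus at most $\frac{0.55}{0.45}<1.23$; the second lies in $\big(0,\frac{0.2}{0.45^2}\big)\subset(0,1)$. So the total derivative satisfies $|\alpha'|\le1.23+0.2<2$.

*Numbering the eigenvalues near the ends.* Hence $(r+1)\varphi+\alpha(\varphi)$ is strictly increasing and positive on $(0,0.2]$. So at each end each value $\pi j$ $(j\ge1)$ is attained by at most one eigenvalue, and then, as $|\alpha|\le1.3\varphi$,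
$$\frac{\pi j}{r+2.3}\le\varphi\le\frac{\pi j}{r-0.3}.$$
By interlacing with the path on the sites $0,\dots,r-2$, where $V=0$, $y_1\ge2a\cos\frac\pi r$ and $y_n\le-2a\cos\frac\pi r$. So $y_1$ and $y_n$ have angle, measured from their end, at most $\frac\pi r<\min\big(0.2,\frac{2\pi}{r+2.3}\big)$, that is, $j=1$. All other eigenvalues with small angle at most $0.2$ have $j\ge2$.

*Comparison.* For an eigenvalue with small angle $\varphi\le0.2$, (26) gives $r\varphi\in\pi\mathbb Z-\alpha-\varphi$, so $|\sin r\varphi|\le|\alpha|+\varphi\le2.3\varphi$. With $\sin\varphi\ge0.99\varphi$ and (23), $\big|\sum_{i=1}^r\sin^2i\varphi-\frac r2\big|\le\frac{|\sin r\varphi|}{2\sin\varphi}\le1.2$. As $\sin\varphi\le\varphi\le\pi/r$ for $y_1,y_n$,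
$$\Phi_1,\Phi_n\ge\Big(\frac r2-1.2\Big)\frac{r^2}{\pi^2}.$$
For the other eigenvalues with small angle, $\varphi\ge\frac{2\pi}{r+2.3}$ and (25) give
$$\Phi_j\le\frac{r/2+1.2+C_m}{\sin^2\varphi}\le\Big(\frac r2+1.2+C_m\Big)\frac{(r+2.3)^2}{0.97\cdot4\pi^2}.$$
Eigenvalues with $0.2<\varphi<\pi-0.2$ have $\Phi_j\le(r+C_m)/\sin^2(0.2)$. The leading terms are $\frac{r^3}{2\pi^2}$ for $\Phi_1,\Phi_n$ against $2\Phi_j\lesssim\frac{r^3}{3.88\pi^2}$ in the second case, and the third case is linear in $r$. So for $r$ large, depending only on $m$, $\Phi_1,\Phi_n\ge2\Phi_j$ for $2\le j\le n-1$.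

**Step 3: integrality.** The characteristic polynomial of $A$ has integer coefficients, so the algebraic conjugates of an eigenvalue are eigenvalues of the same multiplicity. As $k$ and $-m$ are rational, conjugates of $\theta_1$ and $\theta_n$ are among $\theta_1,\dots,\theta_n$, and by Step 2 they lie in $\{\theta_1,\theta_n\}$. So either $\theta_1,\theta_n$ are both rational or they are conjugate to each other. In both cases $\theta_1+\theta_n$ is a rational algebraic integer, i.e. an integer. Then $y_1+y_n=\theta_1+\theta_n+2m-2\lambda_0\in\mathbb Z$. This contradicts Step 1. $\square$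

In case (I) with $\psi=1$ we would have $V=0$ and $y_1+y_n=0$, and there is no contradiction. That case is treated separately now.

## 10. The unperturbed path: generalized polygons

Let case (I) hold with $\psi=1$, and let $s\ge2$. As $D=r+1$, we have $\tau_i=1$ for $1\le i<D$ and $\psi_i=1$ for all $i<D$. We show that *the points and lines form a generalized $2D$-gon of order $(s,m-1)$, with $\Gamma$ as its collinearity graph.*

Consider the incidence graph of points and lines. In it points $x,y$ are at distance $2d(x,y)$, and a point $x$ and a line $L$ at distance $2d(x,L)+1\le2D-1$. A line has a neighboring point, so two lines are at distance at most $2D$. Hence the diameter is $2D$. All degrees are at least $2$, so there are cycles. Let $2p$ be the length of a shortest cycle $Z$. It is isometric: a path between two vertices of $Z$ shorter than their distance in $Z$ would yield, together with a shorter arc of $Z$, a cycle of length less than $2p$. In particular $p\le2D$.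

Suppose $p<2D$. Let $x$ be a point on $Z$. The element of $Z$ opposite to $x$ is at distance $p$ from $x$ and has two neighbors at distance $p-1$ from $x$. If $p$ is even, this element is a point at distance $p/2$ in $\Gamma$ from $x$, with two lines at distance $p/2-1$; so $\tau_{p/2}\ge2$ with $1\le p/2<D$. If $p$ is odd, it is a line at distance $(p-1)/2$ from $x$ with two nearest points; so $\psi_{(p-1)/2}\ge2$ with $(p-1)/2\le D-1$. Both are contradictions. So the girth is $4D$ and the diameter $2D$. Lines have $s+1$ points and points are on $m$ lines, which proves the claim.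

By (FH), applicable since $s\ge2$ and $2D\ge4$, $2D\in\{4,6,8,12\}$, and $2D\ne12$ if $m\ge3$. So $D\le6$; and if $r\ge3$, then $D=r+1\ge4$ gives $D\in\{4,6\}$.

## 11. Proof of Theorems 1 and 3

Let $s_0(m)\ge2$ be such that all requirements "$s$ large" hold for $s\ge s_0(m)$. There are finitely many of them, and each depends only on $m$.

*Proof of Theorem 3.* Let $s\ge s_0(m)$ and suppose that alternative 1 fails, so $r\ge3$. By Proposition 5 we are in case (I) or (II). Case (I) with $\psi=1$ gives alternative 2 by Section 10. Case (I) with $\psi\ge2$ gives alternative 3, and case (II) gives alternative 4; in both, $r\le R(m)$ by Proposition 6. $\square$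

*Proof of Theorem 1.* If $s<s_0(m)$, then $3\le k=ms<m\,s_0(m)$, so by (BI) only finitely many graphs occur, and $D$ is at most the maximum of their diameters. If $s\ge s_0(m)$ and $r\le2$, Theorem 2 gives $D\le3\cdot2^{3m-4}$. If $s\ge s_0(m)$ and $r\ge3$, Theorem 3 gives $D\le6$ or $D\le r+2\le R(m)+2$. All these bounds depend only on $m$. $\square$

The hypothesis $k\ge3$ was used only through (BI), for bounded $s$; at $s=1$, $m=2$ it excludes exactly the even polygons $C_{2n}$ with which we began.
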